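# Weyl group antisymmetry of unrestricted fermionic forms

## The identity $N_\infty(W,w(\lambda+\overline\rho)-\overline\rho,q)=\det w\,N_\infty(W,\lambda,q)$

**Theorem 1.** Let $X_n$ be a finite-dimensional simple Lie algebra of rank $n$ with simple roots $\alpha_1,\dots,\alpha_n$, fundamental weights $\overline\Lambda_1,\dots,\overline\Lambda_n$, weight lattice $\overline P=\bigoplus_a\mathbb Z\overline\Lambda_a$, and $\overline\rho=\sum_a\overline\Lambda_a$. Let $(\cdot|\cdot)$ be the invariant form with $(\alpha|\alpha)=2$ for long roots, and put $t_a=2/(\alpha_a|\alpha_a)$. Let $W=\bigotimes_{a,j}(W^{(a)}_j)^{\otimes\nu^{(a)}_j}$ be a finite tensor product of Kirillov–Reshetikhin modules of $U_q(X_n^{(1)})$, with $\nu^{(a)}_j\in\mathbb Z_{\ge0}$, finitely many nonzero. For a family $\{m\}=(m^{(a)}_i)_{1\le a\le n,\,i\ge1}$ of nonnegative integers, finitely many nonzero, put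
$$p^{(a)}_i=\sum_{k\ge1}\nu^{(a)}_k\min(i,k)-\sum_{b=1}^n\sum_{k\ge1}(\alpha_a|\alpha_b)\min(t_bi,t_ak)\,m^{(b)}_k,$$
$$c(\{m\})=\frac12\sum_{a,b=1}^n\sum_{j,k\ge1}(\alpha_a|\alpha_b)\min(t_bj,t_ak)\,m^{(a)}_jm^{(b)}_k-\sum_{a=1}^n\sum_{j,k\ge1}\nu^{(a)}_k\min(j,k)\,m^{(a)}_j .$$
For $\lambda\in\overline P$ let
$$N_\infty(W,\lambda,q)=\sum_{\{m\}}q^{c(\{m\})}\prod_{1\le a\le n,\ i\ge1}\genfrac{\{}{\}}{0pt}{}{p^{(a)}_i+m^{(a)}_i}{m^{(a)}_i}_q,\qquad \genfrac{\{}{\}}{0pt}{}{p+m}{m}_q=\frac{(q^{p+1};q)_m}{(q;q)_m},$$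
where $(x;q)_m=\prod_{s=0}^{m-1}(1-xq^s)$ and the sum is over all $\{m\}$ with
$$\sum_{a=1}^n\sum_{i\ge1}i\,m^{(a)}_i\,\alpha_a=\sum_{a=1}^n\sum_{j\ge1}j\,\nu^{(a)}_j\,\overline\Lambda_a-\lambda, \tag{1}$$
an empty sum being $0$. Then for every such $W$, every $\lambda\in\overline P$ and every Weyl group element $w$, with $\det w=(-1)^{\ell(w)}$,
$$N_\infty(W,w(\lambda+\overline\rho)-\overline\rho,q)=\det w\;N_\infty(W,\lambda,q)$$
as an identity in $q$.

The problem comes from Goro Hatayama, Atsuo Kuniba, Masato Okado, Taichiro Takagi and Yasuhiko Yamada, "Remarks on Fermionic Formula", arXiv:math/9812022 (1998). Two facts at $q=1$ are known: $N_\infty(W,\lambda,1)$ is the multiplicity $[W:\lambda]$ of $V(\lambda)$ in $W$ for dominant $\lambda$, and the identity of Theorem 1 holds at $q=1$. They explain the interest of the form $N_\infty$, but the proof uses neither of them.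

Let us unpack the statement.

*The modules.* Only the multiplicities $\nu^{(a)}_j$ enter the formula. You may read $W$ as a name for the array $(\nu^{(a)}_j)$; the array $\nu=0$ is allowed.

*The index set.* The simple roots are linearly independent. So if the right side of (1) is $\sum_aM_a\alpha_a$, then (1) says $\sum_i i\,m^{(a)}_i=M_a$ for each $a$: the sequence $m^{(a)}$ is a partition of $M_a$, with $m^{(a)}_i$ parts equal to $i$. The sum is finite. It is empty if some $M_a$ is negative or not an integer.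

*The extended binomial.* For $p\ge0$ it is the usual $q$-binomial. For $-m\le p\le-1$ it vanishes, because one factor $1-q^{p+s}$ with $1\le s\le m$ is zero. For $p\le -m-1$ it has sign $(-1)^m$ up to a polynomial with nonnegative coefficients and a power of $q$. For example, with $p=-2$ and $m=1$ it is $(1-q^{-1})/(1-q)=-q^{-1}$. The word "unrestricted" refers to the fact that negative $p$ is allowed; this is how signs enter. If $m=0$ the factor is $1$, so the infinite product is finite.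

*The dot action.* Write $w\circ\lambda=w(\lambda+\overline\rho)-\overline\rho$. This is a group action on $\overline P$. Since $\det$ is multiplicative, with $\det s_a=-1$, it suffices to prove
$$N_\infty(W,s_a\circ\lambda,q)=-N_\infty(W,\lambda,q)\qquad\text{for each simple reflection } s_a \text{ and all }\lambda; \tag{2}$$
writing $w$ as a product of simple reflections then gives the theorem.

*The lengths.* If all roots are long, then all $t_a=1$. In type $B_2$ the long simple root has $t=1$ and the short one has $t=2$, and the two have scalar product $-1$.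

**Notation.** Throughout, $q$ is an indeterminate, we work over $\mathbb Q(q)$, and we drop the subscript $q$ when it is clear. We write $(q)_m=(q;q)_m$ and let $\genfrac{[}{]}{0pt}{}{m}{r}$ be the usual $q$-binomial. Sequences $\mu=(\mu_k)_{k\ge1}$ are integer sequences with finite support; $\mu\ge0$ means that all $\mu_k\ge0$; $e_k$ is the $k$-th unit sequence, and $e_0=0$. Put
$$Y_i(\mu)=\sum_k\mu_k\min(i,k),\qquad |\mu|=\sum_kk\mu_k,\qquad Q(m)=\sum_{j,k}\min(j,k)m_jm_k=\sum_jY_j(m)m_j .$$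
For instance $Q(2e_1)=4$ and $Q(e_2)=2$. Note that $Y_i(\mu)=|\mu|$ for large $i$.

## Type $A_1$ by hand

For $A_1$ write $\nu=\nu^{(1)}$, $L=|\nu|$. With $(\alpha_1|\alpha_1)=2$ and $t_1=1$ we have $p_i=Y_i(\nu)-2Y_i(m)$ and $c=Q(m)-\sum_jY_j(\nu)m_j$. Since $\alpha_1=2\overline\Lambda_1$, the weights that matter are $\lambda=(L-2M)\overline\Lambda_1$, where $M=|m|$. The reflection sends $(L-2M)$ to $-(L-2M)-2=L-2(L+1-M)$. So, writing $F_M$ for $N_\infty(W,(L-2M)\overline\Lambda_1,q)$, the claim is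
$$F_{L+1-M}=-F_M\qquad(M\in\mathbb Z).$$

*Case $\nu=0$, $L=0$.* Here $F_0=1$. For $M=1$ the only term is $m=e_1$: $c=1$, $p_1=-2$, so $F_1=q\cdot(-q^{-1})=-1$, as required. The claim also says $F_2=-F_{-1}=0$. There are two terms:

- $m=2e_1$: $c=4$, $p_1=-4$, and the factor is $\frac{(1-q^{-3})(1-q^{-2})}{(1-q)(1-q^2)}=q^{-5}(1+q+q^2)$; the term is $q^{-1}(1+q+q^2)$.
- $m=e_2$: $c=2$, $p_2=-4$, and the factor is $\frac{1-q^{-3}}{1-q}=-q^{-3}(1+q+q^2)$; the term is $-q^{-1}(1+q+q^2)$.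

They cancel.

*Case $\nu=e_1$, $L=1$.* $F_0=1$; $F_1=q^{1-1}\frac{1-q^0}{1-q}=0$. For $M=2$: the sequence $2e_1$ has $c=4-2=2$, $p_1=-3$, factor $\frac{(1-q^{-2})(1-q^{-1})}{(1-q)(1-q^2)}=q^{-3}$, term $q^{-1}$; the sequence $e_2$ has $c=2-1=1$, $p_2=-3$, factor $\frac{1-q^{-2}}{1-q}=-q^{-2}(1+q)$, term $-q^{-1}-1$. The sum is $F_2=-1=-F_0$.

*Case $\nu=2e_1$, $L=2$.* $F_0=1$ and $F_1=q^{-1}\frac{1-q}{1-q}=q^{-1}$. For $M=2$: $2e_1$ has $p_1=-2$ and factor $0$; $e_2$ has $c=0$, $p_2=-2$, factor $-q^{-1}$. So $F_2=-q^{-1}=-F_1$.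

These cases show that a term-by-term matching of the two sides cannot work: for $\nu=0$ the side $M=-1$ has no terms, while the side $M=2$ has two terms that cancel. For $M>L+1$ the identity asserts that $F_M$, a sum over all partitions of $M$, is zero.

## What a simple reflection does to the sum

Fix $a$. Let $A_{ab}=2(\alpha_a|\alpha_b)/(\alpha_a|\alpha_a)=\langle\alpha_b,\alpha_a^\vee\rangle$, so that $(\alpha_a|\alpha_b)=A_{ab}/t_a=A_{ba}/t_b$.

**Step 1: the reflection changes only the size of $m^{(a)}$.** Suppose the right side of (1) is $\sum_bM_b\alpha_b$ with $M_b\in\mathbb Z$. Pairing with $\alpha_a^\vee$ gives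
$$\langle\lambda,\alpha_a^\vee\rangle=|\nu^{(a)}|-\sum_bA_{ab}M_b=L-2M_a,\qquad L:=|\nu^{(a)}|-\sum_{b\ne a}A_{ab}M_b. \tag{3}$$
Since $\langle\overline\rho,\alpha_a^\vee\rangle=1$, we have $s_a\circ\lambda=\lambda-(\langle\lambda,\alpha^\vee_a\rangle+1)\alpha_a$. Thus passing from $\lambda$ to $s_a\circ\lambda$ leaves $M_b$ ($b\ne a$) unchanged and replaces $M_a$ by $M_a+(L-2M_a+1)=L+1-M_a$. This is the rank-one reflection from the previous section. So we fix all $m^{(b)}$, $b\ne a$, and look at the sum over $m:=m^{(a)}$ with $|m|=M_a$.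

**Step 2: the other colours act on colour $a$ like extra modules.** The aim is to write the dependence on $m$ in rank-one form. For $b\ne a$ and $j\ge0$ put
$$g^b_k(j):=-(\alpha_a|\alpha_b)\min(t_bj,t_ak)=\min\bigl(|A_{ba}|j,\,|A_{ab}|k\bigr).$$
The equality holds because $-(\alpha_a|\alpha_b)t_b=|A_{ba}|$ and $-(\alpha_a|\alpha_b)t_a=|A_{ab}|$. As a function of $j$ it is integer valued, concave, zero at $j=0$, and eventually equal to $|A_{ab}|k$. Put
$$\kappa^b_{k,l}=2g^b_k(l)-g^b_k(l-1)-g^b_k(l+1)\qquad(l\ge1).$$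
By concavity $\kappa^b_{k,l}\in\mathbb Z_{\ge0}$, and for fixed $k$ only finitely many are nonzero. Then
$$g^b_k(j)=\sum_{l\ge1}\kappa^b_{k,l}\min(j,l). \tag{4}$$
Indeed, the second difference of $j\mapsto\min(j,l)$ is $-1$ at $j=l$ and $0$ at every other $j\ge1$. So the two sides of (4) have the same second differences at all $j\ge1$, and their difference is affine in $j\ge0$. It vanishes at $0$ and is eventually constant, hence is zero. Letting $j\to\infty$ in (4) gives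
$$\sum_l l\,\kappa^b_{k,l}=|A_{ab}|k. \tag{5}$$

Example: if all roots are long and $(\alpha_a|\alpha_b)=-1$, then $g^b_k(j)=\min(j,k)$ and $\kappa^b_{k,l}=\delta_{kl}$. In $B_2$ with $\alpha_a$ long, $\alpha_b$ short, $g^b_k(j)=\min(2j,k)$. For $k=3$ its values are $0,2,3,3,\dots$, so $\kappa^b_{3,1}=\kappa^b_{3,2}=1$, and indeed $\min(2j,3)=\min(j,1)+\min(j,2)$.

Now set
$$\tilde\nu_l=\nu^{(a)}_l+\sum_{b\ne a}\sum_k\kappa^b_{k,l}m^{(b)}_k .$$
Since $(\alpha_a|\alpha_a)\min(t_aj,t_ak)=2\min(j,k)$, the definitions and (4) give three formulas: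

- $p^{(a)}_i=Y_i(\tilde\nu)-2Y_i(m)$;
- $p^{(b)}_k=P^{(b)}_k+\sum_jg^b_k(j)m_j$ for $b\ne a$, with $P^{(b)}_k$ independent of $m$;
- $c(\{m\})=c_0+Q(m)-\sum_jY_j(\tilde\nu)m_j$, with $c_0$ independent of $m$.

In the third one, the $(a,a)$ part of the quadratic form is $\frac12\cdot2Q(m)$. For each $b\ne a$ the cross parts $(a,b)$ and $(b,a)$ are equal and together give $-\sum_{j,k}g^b_k(j)m_jm^{(b)}_k$, which by (4) is $-\sum_jm_j\sum_l\min(j,l)\sum_k\kappa^b_{k,l}m^{(b)}_k$. By (5) and $|m^{(b)}|=M_b$, we have $|\tilde\nu|=|\nu^{(a)}|+\sum_{b\ne a}|A_{ab}|M_b=L$, the $L$ of (3).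

**Step 3: where a direct reduction to $A_1$ stops.** The charge and the colour-$a$ factors are now those of $A_1$ with module data $\tilde\nu$. One would like to quote the $A_1$ case of the theorem and be done. This fails because the factors of the *other* colours depend on $m$ as well, through $p^{(b)}_k$, and not only on $|m|$.

The smallest example is $A_2$ with $\nu=0$, $a=1$, $b=2$ and $m^{(2)}=e_1$. Then $\tilde\nu=e_1$, $L=1$, $c_0=1$, and $p^{(2)}_1=-2+(m_1+m_2+\cdots)$. The factor $\frac{1-q^{p^{(2)}_1+1}}{1-q}$ is $-q^{-1}$ at $m=0$, is $1$ at $m=2e_1$, and is $0$ at $m=e_2$. The last two have the same $|m|$. The theorem still holds here. For $M_1=0$ the form is $q\cdot(-q^{-1})=-1$. For $M_1=2=L+1-0$ it is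
$$q\,\bigl(q^{-1}\cdot1+(-q^{-1}-1)\cdot0\bigr)=1,$$
where $q^{-1}$ and $-q^{-1}-1$ are the terms found above for $\nu=e_1$. But the $A_1$ statement alone does not explain it.

**Step 4: expand the other colours.** The purpose is to trade the awkward factors for pure powers of $q$. The $q$-binomial theorem $(x;q)_m=\sum_r(-1)^rq^{r(r-1)/2}\genfrac{[}{]}{0pt}{}{m}{r}x^r$ at $x=q^{p+1}$ gives, for $b\ne a$,
$$\genfrac{\{}{\}}{0pt}{}{p^{(b)}_k+m^{(b)}_k}{m^{(b)}_k}=\frac1{(q)_{m^{(b)}_k}}\sum_{r=0}^{m^{(b)}_k}(-1)^rq^{r(r+1)/2}\genfrac{[}{]}{0pt}{}{m^{(b)}_k}{r}q^{r\,p^{(b)}_k}.$$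
Multiply over all $b\ne a$ and $k$; only finitely many factors differ from $1$. The result is a finite sum over arrays $r=(r^{(b)}_k)$ with $0\le r^{(b)}_k\le m^{(b)}_k$ of terms
$$C_r\,q^{\sum_jm_j\sum_{b,k}r^{(b)}_kg^b_k(j)}=C_r\,q^{\sum_jY_j(\nu'')m_j},\qquad \nu''_l=\sum_{b\ne a,\,k}\kappa^b_{k,l}\,r^{(b)}_k ,$$
where (4) was used, and $C_r$ does not depend on $m$. So the part of the summand of $N_\infty$ attached to $r$ that depends on $m$ is
$$q^{Q(m)-\sum_jY_j(\nu')m_j}\prod_i\genfrac{\{}{\}}{0pt}{}{p^{(a)}_i+m_i}{m_i},\qquad \nu'_l=\tilde\nu_l-\nu''_l=\nu^{(a)}_l+\sum_{b\ne a,\,k}\kappa^b_{k,l}\bigl(m^{(b)}_k-r^{(b)}_k\bigr). \tag{6}$$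

The $p^{(a)}_i$ are still computed from $\tilde\nu=\nu'+\nu''$, but the charge now uses only the part $\nu'$. This leads to the following two-module sums.

**Definition.** For integer sequences $\nu',\nu''$ (of any signs), $\nu=\nu'+\nu''$ and $M\in\mathbb Z$, put
$$F_M(\nu';\nu'')=\sum_{m\ge0,\ |m|=M}q^{Q(m)-\sum_jY_j(\nu')m_j}\prod_{i\ge1}\genfrac{\{}{\}}{0pt}{}{p_i+m_i}{m_i},\qquad p_i=Y_i(\nu)-2Y_i(m). \tag{7}$$

So $F_M=0$ for $M<0$, and $F_0=1$. The sums in the $A_1$ section were $F_M(\nu;0)$.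

Does antisymmetry survive an arbitrary splitting $\nu=\nu'+\nu''$? No: take $\nu'=-e_1$, $\nu''=e_1$, so $L=0$. Then $F_1=q^{1+1}\cdot(-q^{-1})=-q$, whereas antisymmetry would require $-F_0=-1$. But in (6) we have more: $\kappa\ge0$ and $0\le r\le m^{(b)}$ give
$$\nu'\ge0\quad\text{and}\quad\nu''\ge0,$$
and this is what is needed.

**Theorem 2.** For integer sequences $\nu',\nu''\ge0$, with $\nu=\nu'+\nu''$, $L=|\nu|$ and $F_M=F_M(\nu';\nu'')$, one has $F_{L+1-M}=-F_M$ for all $M\in\mathbb Z$. Moreover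
$$\sum_MF_M\,x^{L-2M+1}=(x-x^{-1})\,h_{\nu'}(x;q)\,h_{\nu''}(x;q^{-1}), \tag{8}$$
where $h_\mu(x;q)\in\mathbb Z[q^{\pm1}][x^{\pm1}]$, for $\mu\ge0$, is invariant under $x\to x^{-1}$ and is given by $h_0=1$ and the following recursions, in which $\sigma\ge0$:

- (i) if $K\ge1$ and $\sigma$ is supported in $[1,K]$, then $h_{\sigma+2e_K}=(x+x^{-1})h_{\sigma+e_K+e_{K-1}}-h_{\sigma+2e_{K-1}}+q^{K-Y_K(\sigma+2e_K)}h_\sigma$;
- (ii) if $K\ge2$ and $\sigma$ is supported in $[1,K-1]$, then $h_{\sigma+e_K}=(x+x^{-1})h_{\sigma+e_{K-1}}-h_{\sigma+e_{K-2}}$;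
- (iii) $h_{e_1}=x+x^{-1}$.

Check with $\nu'=2e_1$, $\nu''=0$: (i) with $K=1$, $\sigma=0$ gives $h_{2e_1}=(x+x^{-1})^2-1+q^{-1}=x^2+1+q^{-1}+x^{-2}$, and $(x-x^{-1})h_{2e_1}=x^3+q^{-1}x-q^{-1}x^{-1}-x^{-3}$. These coefficients are the $F_0,\dots,F_3$ for $\nu=2e_1$: we computed $F_0,F_1,F_2$, and the last is $F_3=-1$.

## Theorem 1 from Theorem 2

The purpose here is to sum (6) and compare $\lambda$ with $s_a\circ\lambda$.

If the right side of (1) is not in the root lattice for $\lambda$, then the same holds for $s_a\circ\lambda$, because $s_a\circ\lambda-\lambda\in\mathbb Z\alpha_a$. Both forms are then $0$, and (2) holds. Otherwise write it as $\sum_bM_b\alpha_b$, $M_b\in\mathbb Z$. By Step 4,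
$$N_\infty(W,\lambda,q)=\sum_{\substack{(m^{(b)})_{b\ne a}\\ |m^{(b)}|=M_b}}\ \sum_rq^{c_0}\,C_r\,F_{M_a}(\nu';\nu''). \tag{9}$$
If some $M_b<0$ with $b\ne a$, the sum is empty for both $\lambda$ and $s_a\circ\lambda$. In (9) the index set and the quantities $c_0,C_r,\nu',\nu''$ do not depend on $M_a$. By Step 1, passing to $s_a\circ\lambda$ only replaces $M_a$ by $L+1-M_a$, and by Step 2, $L=|\tilde\nu|=|\nu'+\nu''|$ for every term. Since $\nu',\nu''\ge0$, Theorem 2 gives $F_{L+1-M_a}(\nu';\nu'')=-F_{M_a}(\nu';\nu'')$ in each term (this includes negative indices, where $F=0$). Hence $N_\infty(W,s_a\circ\lambda,q)=-N_\infty(W,\lambda,q)$. This is (2), and Theorem 1 follows. $\blacksquare$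

In the $A_2$ example, $r\in\{0,1\}$, and the form is $\frac{q}{1-q}\bigl(F_{M_1}(e_1;0)-q^{-1}F_{M_1}(0;e_1)\bigr)$. For $M_1=0$ this is $\frac{q-1}{1-q}=-1$, in agreement with Step 3.

It remains to prove Theorem 2.

## Two linear relations among the sums $F_M(\nu';\nu'')$

Collect the sums into one series
$$f(\nu';\nu'')=\sum_{M\ge0}F_M(\nu';\nu'')\,x^{|\nu|-2M+1}\in\mathbb Q(q)((x^{-1})).$$
We want to peel modules off $\nu'$, with $\nu''$ a spectator.

**Exchange of $\nu'$ and $\nu''$.** First, why it is enough to treat $\nu'$. From $1-q^{-r}=-q^{-r}(1-q^r)$ we get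
$$\genfrac{\{}{\}}{0pt}{}{p+m}{m}_{q^{-1}}=\prod_{s=1}^m\frac{1-q^{-(p+s)}}{1-q^{-s}}=q^{-pm}\genfrac{\{}{\}}{0pt}{}{p+m}{m}_q .$$
Also $\sum_ip_im_i=\sum_iY_i(\nu)m_i-2Q(m)$. So after $q\to q^{-1}$ the exponent in (7) becomes
$$-Q(m)+\sum_jY_j(\nu')m_j-\sum_jY_j(\nu)m_j+2Q(m)=Q(m)-\sum_jY_j(\nu'')m_j .$$
That is,
$$F_M(\nu';\nu'')\big|_{q\to q^{-1}}=F_M(\nu'';\nu'). \tag{10}$$

**Lemma 3.** For $j\ge1$ let $\delta_j=e_{j-1}-2e_j+e_{j+1}$. For all integer sequences $\nu',\nu''$,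
$$f(\nu';\nu'')=f(\nu'+\delta_j;\nu'')+q^{\,j-Y_j(\nu')}f(\nu'-2e_j;\nu'').$$

*Proof.* The source of the relation is a Pascal rule. For $m\ge1$,
$$(q^{p+1};q)_m-q^m(q^p;q)_m=(q^{p+1};q)_{m-1}\bigl[(1-q^{p+m})-q^m(1-q^p)\bigr]=(q^{p+1};q)_{m-1}(1-q^m).$$
Dividing by $(q)_m$, we get for all $p\in\mathbb Z$ and $m\ge0$
$$\genfrac{\{}{\}}{0pt}{}{p+m}{m}=q^m\genfrac{\{}{\}}{0pt}{}{p-1+m}{m}+\genfrac{\{}{\}}{0pt}{}{p+m-1}{m-1},$$
where the last term is $0$ for $m=0$. Apply this to the factor $i=j$ of (7).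

*First term.* We have $Y_i(\delta_j)=\min(i,j-1)-2\min(i,j)+\min(i,j+1)$, which is $-1$ for $i=j$ and $0$ otherwise (also for $j=1$). Moreover $|\delta_j|=0$. So replacing $\nu'$ by $\nu'+\delta_j$ lowers $p_j$ by $1$, keeps the other $p_i$, multiplies the weight by $q^{m_j}$, and keeps the power of $x$. The first term therefore gives $f(\nu'+\delta_j;\nu'')$.

*Second term.* Only $m$ with $m_j\ge1$ contribute; write $m=\hat m+e_j$ with $\hat m\ge0$. Then $p_i=Y_i(\nu-2e_j)-2Y_i(\hat m)=:\hat p_i$ is the vacancy number for $\nu-2e_j$ and $\hat m$. The $j$-th factor is $\genfrac{\{}{\}}{0pt}{}{\hat p_j+\hat m_j}{\hat m_j}$, and the other factors have $m_i=\hat m_i$. Since $Q(\hat m+e_j)=Q(\hat m)+2Y_j(\hat m)+j$ and $\sum_iY_i(e_j)\hat m_i=Y_j(\hat m)$, the exponent is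
$$Q(\hat m)+2Y_j(\hat m)+j-\sum_iY_i(\nu')\hat m_i-Y_j(\nu')=Q(\hat m)-\sum_iY_i(\nu'-2e_j)\hat m_i+j-Y_j(\nu').$$
Finally $|\nu|-2|m|=|\nu-2e_j|-2|\hat m|$, so the powers of $x$ agree. The second term gives $q^{j-Y_j(\nu')}f(\nu'-2e_j;\nu'')$. $\square$

Can we already induct on $|\nu'|$? No. In Lemma 3 the sequence $\nu'-2e_j$ is smaller, but $\nu'+\delta_j$ has the same size as $\nu'$ and reaches one place further out. For instance, $f(2e_K)$ is expressed through $f(e_{K-1}+e_{K+1})$. We need a second relation that brings the outermost entry $e_{K+1}$ back. It comes from Lemma 3 applied twice, together with the remark that entries of $\nu'$ at very distant positions are seen by $F_M$ only as "far".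

**Lemma 4.** If $d\ge1$ and $\mu'_k=0$ for all $k>d$, then for every integer sequence $\nu''$
$$f(\mu'+e_{d+1}-e_d;\nu'')+f(\mu'+e_{d-1}-e_d;\nu'')=(x+x^{-1})\,f(\mu';\nu'').$$

*Proof.* Drop $\nu''$ from the notation and let $E_d$ be the left side.

*Moving $d$ to $d+1$.* We show $E_d=E_{d+1}$. Lemma 3 with $j=d+1$ at $\mu'+e_{d+1}-e_d$, and with $j=d$ at $\mu'+e_d-e_{d+1}$, gives
$$f(\mu'+e_{d+1}-e_d)=f(\mu'+e_{d+2}-e_{d+1})+q^{\,d-Y_{d+1}(\mu')}f(\mu'-e_d-e_{d+1}),$$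
$$f(\mu'+e_d-e_{d+1})=f(\mu'+e_{d-1}-e_d)+q^{\,d-Y_d(\mu')}f(\mu'-e_d-e_{d+1}).$$
The exponents are right because $Y_{d+1}(e_{d+1}-e_d)=1$ and $Y_d(e_d-e_{d+1})=0$. Since $E_{d+1}=f(\mu'+e_{d+2}-e_{d+1})+f(\mu'+e_d-e_{d+1})$, subtracting the second equation from the first yields
$$E_d-E_{d+1}=\bigl(q^{\,d-Y_{d+1}(\mu')}-q^{\,d-Y_d(\mu')}\bigr)f(\mu'-e_d-e_{d+1})=0,$$
because $Y_{d+1}(\mu')-Y_d(\mu')=\sum_{k\ge d+1}\mu'_k=0$. The support condition holds for every $d'\ge d$ too, so $E_d=E_{d'}$ for all $d'\ge d$.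

*Letting $d'$ grow.* Fix $M$ and put $\nu=\mu'+\nu''$. The coefficient of $x^{|\nu|-2M+2}$ in $E_{d'}$ is
$$F_M(\mu'+e_{d'+1}-e_{d'})+F_{M-1}(\mu'+e_{d'-1}-e_{d'}),$$
since the two sequences have total size $|\nu|+1$ and $|\nu|-1$. Take $d'>M$. In $F_M$ and $F_{M-1}$ only indices $i\le M\le d'-1$ can have $m_i\ne0$, and for these $\min(i,d'\pm1)=\min(i,d')=i$. So the added unit sequences cancel in every relevant $Y_i$, and the coefficient equals $F_M(\mu')+F_{M-1}(\mu')$. This is the coefficient of $x^{|\nu|-2M+2}$ in $(x+x^{-1})f(\mu')$. $\square$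

## Factoring out $\nu'$ and $\nu''$

**Proposition 5.** For every $\nu'\ge0$ there is $h_{\nu'}\in\mathbb Z[q^{\pm1}][x^{\pm1}]$, invariant under $x\to x^{-1}$, independent of $\nu''$ and given by the recursions (i)–(iii) of Theorem 2, such that
$$f(\nu';\nu'')=h_{\nu'}(x;q)\,f(0;\nu'')\qquad\text{for all integer sequences }\nu''.$$

*Proof.* First we show that $f(\,\cdot\,;\nu'')$ obeys the three recursions; then we induct. Suppress $\nu''$.

(i) Let $K\ge1$ and let $\sigma$ be supported in $[1,K]$. Lemma 3 with $j=K$ at $\sigma+2e_K$ gives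
$$f(\sigma+2e_K)=f(\sigma+e_{K-1}+e_{K+1})+q^{K-Y_K(\sigma+2e_K)}f(\sigma).$$
Lemma 4 with $d=K$ and $\mu'=\sigma+e_{K-1}+e_K$ gives $f(\sigma+e_{K-1}+e_{K+1})=(x+x^{-1})f(\sigma+e_{K-1}+e_K)-f(\sigma+2e_{K-1})$. Together,
$$f(\sigma+2e_K)=(x+x^{-1})f(\sigma+e_K+e_{K-1})-f(\sigma+2e_{K-1})+q^{K-Y_K(\sigma+2e_K)}f(\sigma).$$

(ii) Let $K\ge2$ and let $\sigma$ be supported in $[1,K-1]$. Lemma 4 with $d=K-1$ and $\mu'=\sigma+e_{K-1}$ reads
$$f(\sigma+e_K)=(x+x^{-1})f(\sigma+e_{K-1})-f(\sigma+e_{K-2}).$$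

(iii) Lemma 3 with $j=1$ at $e_1$ gives $f(e_1)=f(e_2-e_1)+q^{1-1}f(-e_1)$. By Lemma 4 with $d=1$, $\mu'=0$, the right side is $(x+x^{-1})f(0)$. So $f(e_1)=(x+x^{-1})f(0)$.

Now put $h_0=1$. For $\nu'\ge0$, $\nu'\ne0$, let $K$ be the largest index in its support. Use (i) to define $h_{\nu'}$ if $\nu'_K\ge2$, (ii) if $\nu'_K=1$ and $K\ge2$, and (iii) if $\nu'=e_1$; these cases are exhaustive and exclusive. All sequences on the right sides are $\ge0$ and have smaller $|\cdot|$, so induction on $|\nu'|$ defines $h_{\nu'}$ and proves $f(\nu')=h_{\nu'}f(0)$. The coefficients used lie in $\mathbb Z[q^{\pm1}][x^{\pm1}]$, are invariant under $x\to x^{-1}$, and do not involve $\nu''$. $\square$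

Because $\nu''$ is arbitrary and $h_{\nu'}$ does not depend on it, we can use (10) to treat $\nu''$ in the same way. Applying (10), Proposition 5 and (10) again,
$$f(0;\nu'')=f(\nu'';0)\big|_{q\to q^{-1}}=h_{\nu''}(x;q^{-1})\,f(0;0)\big|_{q\to q^{-1}}=h_{\nu''}(x;q^{-1})\,f(0;0)\qquad(\nu''\ge0), \tag{11}$$
where the last equality holds because (10) with $\nu'=\nu''=0$ says that $f(0;0)$ is invariant under $q\to q^{-1}$. One series is left.

## The base series $f(0;0)=x-x^{-1}$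

**Lemma 6.** $f(0;0)=x-x^{-1}$. That is, $F_0(0;0)=1$, $F_1(0;0)=-1$, and $F_M(0;0)=0$ for $M\ge2$.

The recursions say nothing about $f(0;0)$, and a direct evaluation meets the cancellations seen for $M=2$. The way around is to let $\nu''=Le_1$ vary. The factor $h$ is then explicit, everything becomes polynomial in $u=q^L$, and at $u=0$ the signs disappear from the sum.

*Proof.* Write $\varphi_j=F_j(0;0)$, so $f(0;0)=\sum_j\varphi_jx^{1-2j}$.

**Step A: the factor $H_L$.** We make (11) explicit for $\nu''=Le_1$. Put $H_L=h_{Le_1}(x;q^{-1})$, so $f(0;Le_1)=H_Lf(0;0)$. We have $H_0=1$ and $H_1=x+x^{-1}$. For $L\ge1$, recursion (i) with $K=1$ and $\sigma=(L-1)e_1$ has last coefficient $q^{1-(L+1)}=q^{-L}$; after $q\to q^{-1}$ it reads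
$$H_{L+1}=(x+x^{-1})H_L-(1-q^L)H_{L-1}.$$
The solution is
$$H_L=\sum_{k=0}^L\genfrac{[}{]}{0pt}{}{L}{k}x^{L-2k}. \tag{12}$$
This is right for $L=0,1$. In general, the coefficient of $x^{L+1-2k}$ on the right side of the recursion, computed from (12), is $\genfrac{[}{]}{0pt}{}{L}{k}+\genfrac{[}{]}{0pt}{}{L}{k-1}-(1-q^L)\genfrac{[}{]}{0pt}{}{L-1}{k-1}$. Since $(1-q^L)\genfrac{[}{]}{0pt}{}{L-1}{k-1}=(1-q^{L+1-k})\genfrac{[}{]}{0pt}{}{L}{k-1}$, it equals $\genfrac{[}{]}{0pt}{}{L}{k}+q^{L+1-k}\genfrac{[}{]}{0pt}{}{L}{k-1}=\genfrac{[}{]}{0pt}{}{L+1}{k}$.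

Comparing coefficients in $f(0;Le_1)=H_Lf(0;0)$, for all $L\ge0$ and $M\ge0$,
$$F_M(0;Le_1)=\sum_{k=0}^M\genfrac{[}{]}{0pt}{}{L}{k}\varphi_{M-k}. \tag{13}$$

**Step B: set $q^L$ equal to $0$.** We turn (13) into an identity without cancellation on the left. Fix $M$. On the left of (13), $Y_i(Le_1)=L$ for all $i$, the exponent of $q$ is $Q(m)$ because $\nu'=0$, and with $u=q^L$ the binomial factors are $(uq^{1-2Y_i(m)};q)_{m_i}/(q)_{m_i}$. On the right, $\genfrac{[}{]}{0pt}{}{L}{k}=\prod_{s=0}^{k-1}(1-uq^{-s})/(q)_k$. So both sides are polynomials in $u$ over $\mathbb Q(q)$. They agree at the infinitely many points $u=q^L$, $L\ge0$, hence they are equal. At $u=0$ we get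
$$\sum_{m\ge0,\ |m|=M}\frac{q^{Q(m)}}{\prod_i(q)_{m_i}}=\sum_{k=0}^M\frac{\varphi_{M-k}}{(q)_k}. \tag{14}$$

**Step C: the left side of (14) is $q^M/(q)_M$.** Put $N_i=\sum_{k\ge i}m_k$, so $m_i=N_i-N_{i+1}$. Since $\min(j,k)$ counts the $i\ge1$ with $i\le j$ and $i\le k$, we have $Q(m)=\sum_iN_i^2$, and $|m|=\sum_iN_i$. For $d\ge0$ consider
$$G_d(z)=\sum_{d\ge N_1\ge N_2\ge\cdots}\frac{z^{\sum N_i}q^{\sum N_i^2}}{(q)_{d-N_1}(q)_{N_1-N_2}(q)_{N_2-N_3}\cdots}\in\mathbb Q(q)[[z]],$$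
summed over eventually zero sequences. Then $G_0=1$, and splitting off $N_1=N$ gives
$$G_d=\sum_{N=0}^d\frac{z^Nq^{N^2}}{(q)_{d-N}}\,G_N. \tag{15}$$
For $d\ge1$ the term $N=d$ is $z^dq^{d^2}G_d$, and $1-z^dq^{d^2}$ is invertible in $\mathbb Q(q)[[z]]$. So (15) and $G_0=1$ determine all $G_d$.

We claim $G_d=1/\bigl((q)_d(zq;q)_d\bigr)$. The value at $d=0$ is right. Inserting this in (15) and multiplying by $(q)_d$, we must check
$$\frac1{(zq;q)_d}=\sum_{N=0}^dz^Nq^{N^2}\genfrac{[}{]}{0pt}{}{d}{N}\frac1{(zq;q)_N}.$$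
The left side counts partitions with all parts $\le d$, with $q$ marking the size and $z$ the number of parts. Sort them by the side $N\le d$ of the Durfee square, the largest $N\times N$ square in the diagram. To the right of the square sits a partition with at most $N$ parts, each at most $d-N$; these are counted by $\genfrac{[}{]}{0pt}{}{d}{N}$. Below it sits a partition with parts at most $N$, counted by $1/(zq;q)_N$ with $z$ marking its parts. The square contributes $q^{N^2}$ and $N$ parts, and any such pair occurs. This proves the identity and the claim.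

Now $(q)_dG_d=1/(zq;q)_d$. For $d\ge M$, take the coefficient of $z^M$. On the left the condition $N_1\le d$ is automatic, as $N_1\le M$; on the right we count partitions with exactly $M$ parts, each between $1$ and $d$:
$$\sum_{|m|=M}q^{Q(m)}\,\frac{\prod_{s=0}^{N_1-1}(1-q^{d-s})}{\prod_i(q)_{m_i}}=q^M\genfrac{[}{]}{0pt}{}{d+M-1}{M}=q^M\prod_{s=1}^M\frac{1-q^{d-1+s}}{1-q^s}.$$
(For $M=0$ both sides are $1$.) Both sides are polynomials in $v=q^d$ that agree for infinitely many values, so we may put $v=0$. The result is $\sum_{|m|=M}q^{Q(m)}/\prod_i(q)_{m_i}=q^M/(q)_M$.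

**Step D: solve for $\varphi$.** Let $E(z)=\sum_{k\ge0}z^k/(q)_k\in\mathbb Q(q)[[z]]$. Multiplying (14) by $z^M$ and summing over $M$ gives, by Step C, $E(qz)=E(z)\sum_j\varphi_jz^j$. On the other hand
$$E(z)-E(qz)=\sum_{k\ge1}\frac{z^k(1-q^k)}{(q)_k}=z\,E(z),$$
so $E(qz)=(1-z)E(z)$. Since $E(z)$ is invertible, $\sum_j\varphi_jz^j=1-z$, which means $f(0;0)=x-x^{-1}$. $\square$

**Proof of Theorem 2.** By Proposition 5, (11) and Lemma 6, for $\nu',\nu''\ge0$,
$$f(\nu';\nu'')=h_{\nu'}(x;q)\,f(0;\nu'')=h_{\nu'}(x;q)\,h_{\nu''}(x;q^{-1})\,(x-x^{-1}),$$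
which is (8). This is a Laurent polynomial in $x$ that changes sign under $x\to x^{-1}$. For every $M\in\mathbb Z$ the coefficient of $x^{L+1-2M}$ in $f$ is $F_M$ (also for $M<0$, where both are $0$), and the coefficient of $x^{-(L+1-2M)}=x^{L+1-2(L+1-M)}$ is $F_{L+1-M}$. Hence $F_{L+1-M}=-F_M$. $\blacksquare$

With this, Theorem 1 is proved.

## Generalized Cartan matrices and two-module charges

The reduction used little about finite type, and Theorem 2 allows a charge that sees only part of $\nu$. Both freedoms can be kept.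

Let $A=(A_{ab})$ be any $n\times n$ generalized Cartan matrix, with a realization (linearly independent simple roots, $A_{ab}=\langle\alpha_b,\alpha_a^\vee\rangle$), its Weyl group, and $\rho$ with $\langle\rho,\alpha_a^\vee\rangle=1$ for all $a$; weights are integral, that is, $\langle\lambda,\alpha_a^\vee\rangle\in\mathbb Z$. Let $\nu^{(a)}=\nu'^{(a)}+\nu''^{(a)}$ with $\nu'^{(a)},\nu''^{(a)}\ge0$, and let $\Lambda$ be a weight with $\langle\Lambda,\alpha_a^\vee\rangle=|\nu^{(a)}|$. Put $B^{ab}_{jk}=\min(|A_{ba}|j,|A_{ab}|k)=B^{ba}_{kj}$ for $a\ne b$, and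
$$p^{(a)}_i=Y_i(\nu^{(a)})-2Y_i(m^{(a)})+\sum_{b\ne a}\sum_kB^{ab}_{ik}m^{(b)}_k,$$
$$c'=\sum_aQ(m^{(a)})-\sum_{a<b}\sum_{j,k}B^{ab}_{jk}m^{(a)}_jm^{(b)}_k-\sum_a\sum_jY_j(\nu'^{(a)})m^{(a)}_j .$$

**Theorem 7.** The form $N(\lambda):=\sum q^{c'}\prod_{a,i}\genfrac{\{}{\}}{0pt}{}{p^{(a)}_i+m^{(a)}_i}{m^{(a)}_i}$, summed over $\sum_{a,i}i\,m^{(a)}_i\alpha_a=\Lambda-\lambda$, satisfies $N(w(\lambda+\rho)-\rho)=\det w\,N(\lambda)$ for all $w$ and $\lambda$. The substitution $q\to q^{-1}$ exchanges the roles of $\nu'$ and $\nu''$.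

*Proof.* Again it suffices to treat $w=s_a$; write $s_a\circ\lambda=s_a(\lambda+\rho)-\rho=\lambda-(\langle\lambda,\alpha_a^\vee\rangle+1)\alpha_a$. If $\Lambda-\lambda$ is not in the root lattice, neither is $\Lambda-s_a\circ\lambda$, and both forms vanish. Otherwise write $\Lambda-\lambda=\sum_bM_b\alpha_b$. As in Step 1, $\langle\lambda,\alpha_a^\vee\rangle=L-2M_a$ with $L=|\nu^{(a)}|-\sum_{b\ne a}A_{ab}M_b$, and $s_a\circ$ replaces $M_a$ by $L+1-M_a$.

Put $g^b_k(j)=B^{ab}_{jk}$. If $A_{ab}=0$, then $A_{ba}=0$ and $g^b_k=0$; otherwise $g^b_k$ is integer valued, concave, zero at $0$ and eventually $|A_{ab}|k$. So (4) and (5) hold with $\kappa^b_{k,l}\in\mathbb Z_{\ge0}$. Fix $m^{(b)}$ for $b\ne a$, write $m=m^{(a)}$ and $\tau_l=\sum_{b\ne a,k}\kappa^b_{k,l}m^{(b)}_k$. Then $p^{(a)}_i=Y_i(\nu^{(a)}+\tau)-2Y_i(m)$, and $p^{(b)}_k=P^{(b)}_k+\sum_jg^b_k(j)m_j$ for $b\neq a$ because $B^{ba}_{kj}=B^{ab}_{jk}$, and $c'=c_0+Q(m)-\sum_jY_j(\nu'^{(a)}+\tau)m_j$.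 Expanding the colours $b\ne a$ as in Step 4, the term of the array $r$ multiplies by $C_r\,q^{\sum_jY_j(\theta)m_j}$ with $\theta_l=\sum_{b\ne a,k}\kappa^b_{k,l}r^{(b)}_k$. The sum over $m$ with $|m|=M_a$ is therefore $F_{M_a}$ of the pair
$$\Bigl(\nu'^{(a)}+\sum_{b\ne a,k}\kappa^b_{k,\cdot}\bigl(m^{(b)}_k-r^{(b)}_k\bigr)\ ;\ \ \nu''^{(a)}+\sum_{b\ne a,k}\kappa^b_{k,\cdot}\,r^{(b)}_k\Bigr).$$
Both sequences are $\ge0$ and their sum has size $|\nu^{(a)}|+\sum_{b\ne a}|A_{ab}|M_b=L$. Theorem 2 applies termwise and gives $N(s_a\circ\lambda)=-N(\lambda)$.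

For the last sentence, we use $\genfrac{\{}{\}}{0pt}{}{p+m}{m}_{q^{-1}}=q^{-pm}\genfrac{\{}{\}}{0pt}{}{p+m}{m}_q$ together with
$$\sum_{a,i}p^{(a)}_im^{(a)}_i=\sum_{a,j}Y_j(\nu^{(a)})m^{(a)}_j-2\Bigl(\sum_aQ(m^{(a)})-\sum_{a<b}\sum_{j,k}B^{ab}_{jk}m^{(a)}_jm^{(b)}_k\Bigr).$$
Under $q\to q^{-1}$ the exponent becomes $-c'-\sum p^{(a)}_im^{(a)}_i$, which is $c'$ with $\nu'^{(a)}$ replaced by $\nu^{(a)}-\nu'^{(a)}=\nu''^{(a)}$. $\square$

Theorem 1 is the case of finite type with all $\nu''^{(a)}=0$: there $-(\alpha_a|\alpha_b)\min(t_bj,t_ak)=B^{ab}_{jk}$ for $a\ne b$, so $c'=c$.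

## The identity as a Weyl character formula

Return to finite type.

**Corollary 8.** Only finitely many $\lambda\in\overline P$ have $N_\infty(W,\lambda,q)\ne0$, and Theorem 1 is equivalent to
$$\sum_{\lambda\in\overline P}N_\infty(W,\lambda,q)\,e^{\lambda+\overline\rho}=\Bigl(\sum_w\det w\;e^{w\overline\rho}\Bigr)\sum_{\lambda\ \mathrm{dominant}}N_\infty(W,\lambda,q)\,\mathrm{ch}\,V(\lambda). \tag{16}$$

*Proof.* Put $\Lambda=\sum_{a,j}j\nu^{(a)}_j\overline\Lambda_a$. If $N_\infty(W,\lambda,q)\ne0$, then $\lambda\le\Lambda$ in dominance order, by (1).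

*Finiteness.* Let $N_\infty(W,\lambda,q)\ne0$ and choose $w$ with $\theta=w(\lambda+\overline\rho)$ dominant. By Theorem 1, $N_\infty(W,\theta-\overline\rho,q)\ne0$, so $\Lambda+\overline\rho-\theta=\sum_ac_a\alpha_a$ with $c_a\ge0$. Since $(\overline\rho|\theta)\ge0$ and $(\overline\rho|\alpha_a)>0$, the inequality $\sum_ac_a(\overline\rho|\alpha_a)\le(\overline\rho|\Lambda+\overline\rho)$ leaves finitely many $(c_a)$, hence finitely many $\theta$ and finitely many $\lambda$.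

*Theorem 1 implies (16).* If $\lambda+\overline\rho$ is fixed by a reflection $s$, then Theorem 1 with $w=s$, $\det s=-1$, gives $N_\infty(W,\lambda,q)=-N_\infty(W,\lambda,q)=0$. Otherwise the orbit of $\lambda+\overline\rho$ is free and contains a unique dominant element, which is regular, hence of the form $\mu+\overline\rho$ with $\mu$ dominant. So the left side of (16) is
$$\sum_{\mu\ \mathrm{dominant}}\ \sum_wN_\infty(W,w\circ\mu,q)\,e^{w(\mu+\overline\rho)}=\sum_{\mu\ \mathrm{dominant}}N_\infty(W,\mu,q)\sum_w\det w\;e^{w(\mu+\overline\rho)},$$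
and the Weyl character formula turns this into the right side.

*Equation (16) implies Theorem 1.* The right side is a finite sum, since only finitely many dominant $\lambda$ are $\le\Lambda$, and it is multiplied by $\det w$ under $w$. Comparing the coefficients of $e^{\lambda+\overline\rho}$ and $e^{w(\lambda+\overline\rho)}$ on the left gives Theorem 1. $\square$

For $A_1$ write $x=e^{\overline\Lambda_1}$. The left side of (16) is $\sum_MF_M(\nu;0)x^{L-2M+1}$, and Theorem 2 evaluates it as $(x-x^{-1})\,h_\nu(x;q)$.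

## Splittings of $\nu=Le_1$: exactly $0\le y\le L$ works

The example $\nu'=-e_1$, $\nu''=e_1$ showed that Theorem 2 can fail without positivity. In the family $\nu=Le_1$ we can say exactly when it fails.

**Proposition 9.** Let $L\ge0$ and $y\in\mathbb Z$. The sums $F_M=F_M(ye_1;(L-y)e_1)$, i.e. $\nu=Le_1$ with charge $Q(m)-y\sum_jm_j$, satisfy $F_{L+1-M}=-F_M$ for all $M\in\mathbb Z$ if and only if $0\le y\le L$.

*Proof.* "If" is Theorem 2. For the converse let $y\notin[0,L]$. By (10), $q\to q^{-1}$ exchanges $y$ and $L-y$ and preserves antisymmetry, so we may assume $y=-s<0$. Put $w=L-y=L+s\ge1$.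

*Extending the product formula to negative $y$.* For $y,w\ge0$, Theorem 2 and (12) give, with $z=x^{-2}$,
$$\sum_MF_M(ye_1;we_1)\,z^M=(1-z)\sum_{k\ge0}\genfrac{[}{]}{0pt}{}{y}{k}_{q^{-1}}z^k\ \sum_{l\ge0}\genfrac{[}{]}{0pt}{}{w}{l}_qz^l,\qquad \genfrac{[}{]}{0pt}{}{y}{k}_q:=\prod_{i=0}^{k-1}\frac{1-q^{y-i}}{1-q^{i+1}}. \tag{17}$$
With this last definition the symbols make sense for all integers $y$. For fixed $M$ the coefficients of $z^M$ on both sides are Laurent polynomials in $q^y$ and $q^w$ over $\mathbb Q(q)$. On the left this holds because the exponent is $Q(m)-y\sum_jm_j$ and $p_i=y+w-2Y_i(m)$. A Laurent polynomial in two variables that vanishes at all $(q^y,q^w)$ with $y,w\ge0$ is zero: fix one variable at a time and use that the powers of $q$ are distinct. So (17) holds for all $y,w\in\mathbb Z$.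

*Orders in $q$.* For $y=-s$,
$$a_k:=\genfrac{[}{]}{0pt}{}{-s}{k}_{q^{-1}}=\prod_{i=0}^{k-1}\frac{1-q^{s+i}}{1-q^{-(i+1)}}=(-1)^kq^{k(k+1)/2}\genfrac{[}{]}{0pt}{}{s+k-1}{k}_q .$$
The $q$-binomial has constant term $1$, so $a_k$ has $q$-adic order exactly $k(k+1)/2$. The remaining factor is $(1-z)\sum_{l=0}^w\genfrac{[}{]}{0pt}{}{w}{l}z^l=\sum_{l=0}^Db_lz^l$ with $D=w+1$, $b_l\in\mathbb Z[q]$ and $b_D=-1$. For $M\ge D$,
$$F_M=\sum_{l=0}^Db_l\,a_{M-l}.$$
The term $l=D$ has order $(M-D)(M-D+1)/2$. Every other nonzero term has order at least $(M-l)(M-l+1)/2$ with $M-l>M-D\ge0$, which is strictly larger. So $F_M\ne0$ for all $M\ge D$.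

*Contradiction.* Since $D=L+s+1\ge L+2$, every $M\ge D$ satisfies $L+1-M<0$. Antisymmetry would force $F_M=-F_{L+1-M}=0$. $\square$

So already in this family the condition $\nu',\nu''\ge0$ of Theorem 2 cannot be relaxed. In the proof of Theorem 1 it is supplied by $0\le r^{(b)}_k\le m^{(b)}_k$ and by the concavity of $j\mapsto\min(|A_{ba}|j,|A_{ab}|k)$.
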